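
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{example}[theorem]{Example}


\title{Highly connected matroids for which binarity is hard to test}

\begin{abstract}
Mayhew, Royle and Whittle conjectured that, for each fixed $k\ge 3$, there is an
efficient oracle algorithm for deciding whether a $3$-connected matroid with no
spike-like flower of order $k$ is binary. We disprove this for every $k\ge 3$. The
inputs that defeat every algorithm are the binary matroids of suitable self-dual codes,
found by a random choice, together with the relaxations of their circuit-hyperplanes.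
For large $n$ divisible by $4$ we obtain such matroids on $n$ elements that are
$\lfloor n/20\rfloor$-connected, so that they have no spike-like flower of any order,
and at least $2^{n/2}/(18\sqrt{n/2})$ oracle calls are needed to tell them apart.
The exponent $n/2$ is best possible.
\end{abstract}

\section{The question and the results}

\subsection{Spikes, flowers, and the conjecture}

Let $M$ be a matroid with ground set $E=E(M)$ and rank function $r$. An algorithm has
access to $M$ only through an oracle which, given $Y\subseteq E$, returns $r(Y)$ (a
\emph{rank oracle}) or says whether $Y$ is independent (an \emph{independence oracle}).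
The algorithm is \emph{efficient} if the number of oracle calls and other elementary
steps is bounded by a polynomial in $|E|$. Seymour showed that no efficient oracle
algorithm decides whether a matroid is binary, that is, representable over
$\mathbb F_2$. His example is built from spikes.

For $s\ge 3$, a rank-$s$ \emph{spike with tip $p$} is a matroid of rank $s$ on
$\{p,x_1,y_1,\dots,x_s,y_s\}$ such that each \emph{leg} $\{p,x_i,y_i\}$ is a circuit
and the union of any $m$ legs has rank $m+1$, for $1\le m\le s-1$. Deleting $p$ gives
a \emph{tipless spike}. For every even $s\ge4$ there is a binary tipless spike of rank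
$s$, on only $2s$ elements, with $2^{s-1}$ sets each of which can be turned from a
circuit into a basis without changing the answer to any other query; each such change
destroys binarity (see Example~\ref{ex:spike}). An algorithm for deciding binarity of
arbitrary matroids has to look at all of these sets.

One may hope that spikes are the only obstruction. To say this precisely one describes
the spike structure through connectivity. For $X\subseteq E$ let
\[
\lambda_M(X)=r(X)+r(E-X)-r(M),
\]
which measures how much the spans of $X$ and $E-X$ overlap. The partition $(X,E-X)$ is
an \emph{exact $3$-separation} if $\lambda_M(X)=2$; no lower bound on $|X|$ or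
$|E-X|$ is imposed. A \emph{spike-like flower} of order $s\ge3$ in a $3$-connected
matroid $M$ is a partition $(P_1,\dots,P_s)$ of $E(M)$ into non-empty sets such that
\begin{enumerate}
\item[(a)] for every non-empty proper subset $J$ of $\{1,\dots,s\}$, the set
$\bigcup_{j\in J}P_j$ and its complement form an exact $3$-separation;
\item[(b)] $r(P_i\cup P_j)=r(P_i)+r(P_j)-1$ for all distinct $i,j$.
\end{enumerate}
In a tipless spike of rank $s$ the pairs $P_i=\{x_i,y_i\}$ satisfy (a) and (b). Indeed,
$P_i$ spans the tip, so any $m$ pairs have the same rank $m+1$ as the corresponding
legs for $1\le m\le s-1$. Hence $\lambda=(m+1)+(s-m+1)-s=2$ for the union of $m$ pairs,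
and $r(P_i\cup P_j)=3=2+2-1$.

\begin{conjecture}[Mayhew, Royle and Whittle \cite{MRW}]
Let $k\ge 3$ be a fixed integer. There is an efficient oracle algorithm for deciding if
a $3$-connected matroid with no spike-like flower of order $k$ is a binary matroid.
\end{conjecture}

We show that the conjecture is false for every $k\ge3$, and that it stays false if the
input is promised to have Tutte connectivity linear in $|E|$.

\subsection{Results}

A \emph{$j$-separation} of $M$ is a partition $(X,E-X)$ with $|X|,|E-X|\ge j$ and
$\lambda_M(X)\le j-1$. The matroid is \emph{$t$-connected} (in the sense of Tutte) if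
it has no $j$-separation with $1\le j<t$; so $4$-connected implies $3$-connected. A
\emph{circuit-hyperplane} of $M$ is a set $X$ that is both a circuit and a hyperplane.
\emph{Relaxing} $X$ means adding it to the set of bases: if $\mathcal B(M)$ is the set
of bases of $M$, then $\mathcal B(M)\cup\{X\}$ is again the set of bases of a matroid
\cite[Prop.~1.5.14]{Oxley}, which we denote by $M'_X$.

In the lower bounds, algorithms may have unlimited computing power; only oracle calls
are counted. Algorithms are deterministic unless we say otherwise.

\begin{theorem}\label{thm:matroids}
For every sufficiently large even $r$, with $n=2r$, there is a binary matroid $M$ of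
rank $r$ on $n$ elements with at least $N:=2^{r}/(18\sqrt r)$ circuit-hyperplanes such
that $M$ is $\lfloor n/20\rfloor$-connected and, for every circuit-hyperplane $X$, the
relaxation $M'_X$ is $\lfloor n/20\rfloor$-connected and not binary.
\end{theorem}

\begin{theorem}\label{thm:false}
Let $k\ge3$. For every sufficiently large $n\equiv0\pmod 4$, any algorithm using an
independence or rank oracle that correctly decides whether an $n$-element
$3$-connected matroid with no spike-like flower of order $k$ is binary makes at least
$2^{n/2}/(18\sqrt{n/2})$ calls on some input. The same bound holds when the input is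
promised to be $\lfloor n/20\rfloor$-connected.
\end{theorem}

This bound exceeds every polynomial in $n$, so the conjecture fails for every $k\ge 3$.

A set of oracle answers for $M$ \emph{certifies} that $M$ is binary, given the promise
that the input belongs to a class $\mathcal L$, if every matroid in $\mathcal L$ that
would give these answers is binary.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(i)] For every sufficiently large $n\equiv0\pmod4$ and under either promise of
Theorem~\ref{thm:false}, randomized algorithms with
error at most $1/3$ on every input need at least $N/3$ calls in the worst case, where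
$N=2^{n/2}/(18\sqrt{n/2})$. Any set of oracle answers certifying that the matroid $M$ of
Theorem~\ref{thm:matroids} is binary, even given either promise, contains at least $N$
answers.
\item[(ii)] For all $n$-element matroids, with no promise, binarity can be decided with
at most $(n+1)2^{\lfloor n/2\rfloor}+n^2+n+1$ rank calls.
\item[(iii)] A binary matroid on $n$ elements has at most $2^{\lfloor n/2\rfloor}$
circuit-hyperplanes.
\end{enumerate}
\end{theorem}

By (ii) the exponent $n/2$ in Theorem~\ref{thm:false} is best possible: for large
$n\equiv 0\pmod 4$ the number of rank calls needed lies between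
$2^{n/2}/(18\sqrt{n/2})$ and $(n+1)2^{n/2}+n^2+n+1$. (With an independence oracle, each
rank call can be replaced by at most $n$ calls, so the exponent is the same.) By (iii)
the number of circuit-hyperplanes in Theorem~\ref{thm:matroids} is optimal up to a
factor $O(\sqrt n)$.

\subsection{The plan}

If one binary matroid $M$ has many circuit-hyperplanes, and relaxing any of them gives a
non-binary matroid that is also a legal input, then an algorithm must query every one of
them (Section~\ref{sec:relax}). So we want binary matroids with as many
circuit-hyperplanes as possible. The bound in Theorem~\ref{thm:sharp}(iii) comes with a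
hint: it can be nearly attained only if the cycle space of $M$ is nearly equal to its own
orthogonal complement, and this leads to self-dual codes (Section~\ref{sec:codes}, where
we also prove (iii)). The cycle space of the binary tipless spike of even rank turns out
to be one such code; what produces its flower is its words (members of the code) of size
$4$. A \emph{random} self-dual code keeps the exponentially many circuit-hyperplanes on
average (Section~\ref{sec:count}). With high probability it has no short words and, more
generally, no set of at most $n/2$ elements contains too many words for its size, so its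
matroid is highly connected (Section~\ref{sec:conn}). High connectivity rules out all
spike-like flowers, and the lower bounds follow (Section~\ref{sec:proofs}).
Section~\ref{sec:alg} gives the algorithm of Theorem~\ref{thm:sharp}(ii).

\section{Relaxing a circuit-hyperplane}\label{sec:relax}

Throughout, a subset of $E$ is identified with its characteristic vector in
$\mathbb F_2^E$, and $+$ denotes symmetric difference.

\subsection{A small case}

\begin{example}\label{ex:ag}
Let $E=\mathbb F_2^3$ and let $M$ be the binary matroid in which $v\in E$ is represented
by $(1,v)\in\mathbb F_2^4$; this is the affine geometry $AG(3,2)$, of rank $4$. Any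
three distinct such vectors are independent, since a sum of one or three of them has
first coordinate $1$ and a sum of two is non-zero. Four of them are dependent exactly
when $v_1+v_2+v_3+v_4=0$, that is, when $\{v_1,v_2,v_3,v_4\}$ is an affine plane. So
each of the $14$ planes is a circuit. A plane contains all points of its affine span, so
it is also a flat of rank $3$: all $14$ planes are circuit-hyperplanes.

Relax the plane $X=\{x_3=0\}$. The planes $X_1=\{x_1=1\}$ and $X_2=\{x_1+x_3=0\}$ are
still circuits of $M'_X$, and
$X_1+X_2=X$, because the characteristic functions $x_1$ and $1+x_1+x_3$ add up to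
$1+x_3$. In a binary matroid the symmetric difference of two distinct circuits is
dependent; but $X$ is a basis of $M'_X$. So $M'_X$ is not binary. Since affine
bijections act transitively on planes, the same holds for all $14$ relaxations. By
Lemma~\ref{lem:relax}(i) below, $M$ and $M'_X$ differ only in the rank of the set $X$, so
a run on $M$ that never asks about some plane $X$ cannot tell $M$ from $M'_X$. Thus any
correct algorithm for $8$-element matroids makes at least $14$ of the $2^8$
possible queries on $AG(3,2)$.

This matroid also shows what the conjecture excludes. Fix $v\ne0$ and partition $E$ into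
the four pairs $\{x,x+v\}$. Two of the pairs form a plane, and three of them have rank
$4$. So $\lambda_M=2+4-4=2$ for one or three pairs and $\lambda_M=3+3-4=2$ for two
pairs, and the pairs satisfy (a) and (b).
\end{example}

\subsection{The general argument}

\begin{lemma}\label{lem:relax}
Let $M$ be a matroid of rank $r$ on $E$ with a circuit-hyperplane $X$, and let
$M'=M'_X$.
\begin{enumerate}
\item[(i)] $r_{M'}(X)=r_M(X)+1$, and $r_{M'}(Y)=r_M(Y)$ for all $Y\ne X$.
\item[(ii)] If $M$ is $t$-connected, then so is $M'$.
\item[(iii)] If $M$ is binary and $r_M(E-X)\ge2$, then $M'$ is not binary.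
\end{enumerate}
\end{lemma}

\begin{proof}
As a circuit of rank $r-1$, the set $X$ has $r$ elements.

(i) The rank of $Y$ is the largest size of an intersection of $Y$ with a basis, so
$r_{M'}(Y)=\max(r_M(Y),|Y\cap X|)$. For $Y=X$ this is $r=r_M(X)+1$. If
$X\not\subseteq Y$, then $Y\cap X$ is a proper subset of a circuit, hence independent in
$M$, and $|Y\cap X|\le r_M(Y)$. If $Y\supsetneq X$, then $r_M(Y)=r=|Y\cap X|$ because
$X$ is a hyperplane.

(ii) By (i), $r(M')=r(M)$ and $r_{M'}\ge r_M$, so $\lambda_{M'}(Y)\ge\lambda_M(Y)$ for
all $Y$. Every $j$-separation of $M'$ is therefore a $j$-separation of $M$.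

(iii) Recall that a binary matroid is determined by one basis $B$ and the fundamental
circuits of the elements outside $B$: row operations and deletion of zero rows bring a
representing matrix to the form $[I\,|\,A]$ with $I$ indexed by $B$, and the column of
$g\in E-B$ in $A$ is the characteristic vector of the fundamental circuit of $g$ minus
$g$. In any matroid this set is $\{b\in B:(B-b)\cup g\text{ is a basis}\}$. We find a
basis from which $M$ and $M'$ look the same.

Extend a maximal independent subset of $E-X$ to a basis $B$ of $M$. Then
$|B-X|\ge2$, and $B$ is a basis of $M'$. For $b\in B$ and $g\in E-B$, the set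
$(B-b)\cup g$ still has an element outside $X$, so it is not $X$, and it is a basis of
$M$ if and only if it is a basis of $M'$. Hence $M$ and $M'$ have the same fundamental
circuits with respect to $B$. If $M'$ were binary, we would have $M'=M$, but $X$ is a
basis of $M'$ only.
\end{proof}

The condition $r_M(E-X)\ge 2$ in (iii) is needed. If $M$ is the direct sum of an
$r$-element circuit $X$ and a coloop, then every $r$-element set is a basis of $M'_X$,
so $M'_X$ is an $(r+1)$-element circuit, which is binary.

\begin{lemma}\label{lem:adversary}
Let $\mathcal L$ be a class of matroids on $E$, let $M\in\mathcal L$ be binary, and let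
$\mathcal X$ be a non-empty set of circuit-hyperplanes of $M$ such that, for every
$X\in\mathcal X$, the matroid $M'_X$ belongs to $\mathcal L$ and is not binary. Let the
input be promised to lie in $\mathcal L$, and use a rank or independence oracle.
\begin{enumerate}
\item[(i)] Every set of answers certifying that $M$ is binary contains at least
$|\mathcal X|$ answers.
\item[(ii)] Every algorithm that correctly decides binarity makes at least
$|\mathcal X|$ calls on $M$.
\item[(iii)] If a randomized algorithm decides binarity with error at most $1/3$ on
every input and makes at most $q$ calls, then $q\ge|\mathcal X|/3$.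
\end{enumerate}
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:relax}(i), a query about a set $Y$ has the same answer for $M$ and
$M'_X$ unless $Y=X$; for the independence oracle, note that $Y$ is independent if and
only if $r(Y)=|Y|$.

(i) If a set of answers for $M$ includes none about $X\in\mathcal X$, then it is
consistent with the non-binary matroid $M'_X\in\mathcal L$. So a certificate has an
answer about each member of $\mathcal X$.

(ii) The answers received in a run on $M$ are a certificate: any other input in
$\mathcal L$ with these answers leads to the same run and the same, correct, output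
``binary''. Apply (i).

(iii) For $X\in\mathcal X$ let $\pi_X$ be the probability that $X$ is queried in the run
on $M$. At most $q$ sets are queried, so $\sum_{X\in\mathcal X}\pi_X\le q$ and some $X$
has $\pi_X\le q/|\mathcal X|$. With the same random bits, the runs on $M$ and $M'_X$
agree unless $X$ is queried. So the algorithm outputs ``binary'' on $M'_X$ with
probability at least $\frac23-q/|\mathcal X|$. This must be at most $\frac13$.
\end{proof}

\section{From circuit-hyperplanes to self-dual codes}\label{sec:codes}

\subsection{How many circuit-hyperplanes can there be?}

Let $M$ be a binary matroid represented by the columns of a matrix $G$ over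
$\mathbb F_2$. Its \emph{cycle space} $\mathcal C=\ker G\subseteq\mathbb F_2^E$ consists
of the sets whose columns sum to zero. The circuits of $M$ are the minimal non-empty
members of $\mathcal C$, and every member of $\mathcal C$ is a disjoint union of circuits.
The row space of $G$ is $\mathcal C^\perp$, the orthogonal complement for the form
$|X\cap Y|\bmod2$. It is the cycle space of the dual $M^*$; its members are the
\emph{cocycles} of $M$, and its minimal non-empty members are the cocircuits, which are
the complements of the hyperplanes. Finally,
\begin{equation}\label{eq:rank}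
r(X)=|X|-\dim \mathcal C_X,\qquad \mathcal C_X:=\{c\in \mathcal C:c\subseteq X\},
\end{equation}
because $\mathcal C_X$ is the kernel of $G$ restricted to the columns in $X$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(iii)]
Let $X,X'$ be circuit-hyperplanes of $M$. Then $X,X'\in \mathcal C$, while
$E-X,E-X'\in \mathcal C^\perp$. So
\[
X+X'=(E-X)+(E-X')\in \mathcal C\cap \mathcal C^\perp .
\]
This space is orthogonal to itself, so its dimension is at most $\lfloor n/2\rfloor$. If
$X$ is fixed, the map $X'\mapsto X+X'$ is injective, so there are at most
$2^{\lfloor n/2\rfloor}$ circuit-hyperplanes.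
\end{proof}

The proof suggests where to look for many circuit-hyperplanes: the space
$I=\mathcal C\cap \mathcal C^\perp$ should be large. If $\dim I=n/2$, then $I^\perp=I$ and
$I\subseteq \mathcal C\subseteq I^\perp=I$, so $\mathcal C=\mathcal C^\perp$. We turn to this
case.

\subsection{The matroid of a self-dual code}

Let $|E|=n=2r$. A \emph{self-dual code} is a subspace $C=C^\perp$ of $\mathbb F_2^E$; it
has dimension $r$, and its members are called \emph{words}. Every word $c\in C$ has even
size, since $|c|=|c\cap c|$ is even. Hence $E\in C^\perp=C$, and $C$ is closed under
complements. Let $M_C$ be the binary matroid represented by a matrix whose rows form a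
basis of $C$. Its cycle space is $C^\perp=C$.

\begin{lemma}\label{lem:MC}
Let $C$ be a self-dual code and $M=M_C$.
\begin{enumerate}
\item[(i)] $M^*=M$ and $r(M)=r$.
\item[(ii)] $\lambda_M(X)=|X|-2\dim C_X$ for all $X\subseteq E$.
\item[(iii)] The circuit-hyperplanes of $M$ are exactly the circuits of size $r$.
\item[(iv)] If $r\ge3$, then $M'_X$ is not binary for every circuit-hyperplane $X$ of
$M$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The cycle spaces of $M$ and $M^*$ are $C$ and $C^\perp=C$. The rank is
$n-\dim C=r$.

(ii) From $r^*(X)=|X|+r(E-X)-r(M)$ we get $\lambda_M(X)=r(X)+r^*(X)-|X|$. By (i) and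
\eqref{eq:rank} this equals $2(|X|-\dim C_X)-|X|$.

(iii) A circuit-hyperplane is a circuit of rank $r-1$, so it has size $r$. Conversely,
let $X$ be a circuit of size $r$. Then $r(X)=r-1$. The complement $E-X$ is a non-empty
word, and hence a cocycle, that is, a disjoint union of cocircuits. So $X$ is an
intersection of hyperplanes, which makes it a flat, and by its rank it is a hyperplane.

(iv) Since $X$ is a hyperplane, $E-X$ is a cocircuit of $M$, hence a circuit because
$M^*=M$. It has $r$ elements, so $r(E-X)=r-1\ge2$ and Lemma~\ref{lem:relax}(iii)
applies.
\end{proof}

All words have even size, so by (iii) there can be circuit-hyperplanes only if $r$ is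
even. This is the source of the condition $n\equiv0\pmod4$ in Theorem~\ref{thm:false}.
By (ii), $X$ gives a separation of low order only if it contains many words for its size.

\begin{example}\label{ex:spike}
Let $r\ge4$ be even and let $E$ be partitioned into pairs $P_i=\{x_i,y_i\}$,
$1\le i\le r$. Let $C$ consist of the unions of an even number of pairs and of the
transversals of the pairs that contain an odd number of the elements $y_i$. These
$2^{r-1}+2^{r-1}$ sets form a subspace: two such transversals differ on an even number of
pairs, and adding an even number of pairs to a transversal preserves the parity of the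
number of $y_i$. Two unions of pairs meet evenly. A transversal meets the union of an
even number of pairs in an even number of elements. Two transversals in $C$ agree on an
even number of pairs, because $r$ is even. So $C$ is self-dual, of dimension $r$.

The transversals in $C$ are minimal non-empty words of size $r$, so by
Lemma~\ref{lem:MC}(iii) the matroid $M_C$ has at least
$2^{r-1}$ circuit-hyperplanes, half the maximum allowed by
Theorem~\ref{thm:sharp}(iii), and by Lemma~\ref{lem:MC}(iv) no relaxation is binary. But
if $X$ is the union of $m$ pairs with $1\le m\le r-1$,
then $C_X$ consists of the unions of an even number of these pairs, so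
$\dim C_X=m-1$ and $\lambda(X)=2m-2(m-1)=2$. By \eqref{eq:rank}, $r(P_i)=2$ and
$r(P_i\cup P_j)=3$. So the pairs satisfy (a) and (b).

The matroid $M_C$ is a tipless spike. Represent $x_i$ by the unit vector
$e_i\in\mathbb F_2^r$, $y_i$ by $e_i+\mathbf 1$, and a tip by
$\mathbf 1=e_1+\dots+e_r$. A leg is a circuit, and $m\le r-1$ legs span the space
generated by $\mathbf 1$ and $m$ unit vectors, of rank $m+1$; so this is a spike with
tip, of rank $r$. The columns in a word of $C$ sum to zero, because a pair sums to
$\mathbf 1$ and a transversal with $a$ elements $y_i$ sums to $(a+1)\mathbf 1$. The cycle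
space of the tipless spike has dimension $2r-r=r$, so it is $C$.
\end{example}

The flower in this example comes from the words $P_i\cup P_j$ of size $4$. A typical
self-dual code has no short words, so we now take $C$ at random.

\section{Random self-dual codes have many circuit-hyperplanes}\label{sec:count}

\subsection{Counting self-dual codes}

Let $W$ be an $\mathbb F_2$-space of dimension $2h$ with a nondegenerate alternating form,
that is, a bilinear form with $\langle v,v\rangle=0$ for all $v$. A subspace is
\emph{isotropic} if the form vanishes on it, and \emph{Lagrangian} if it is isotropic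
of dimension $h$.

\begin{lemma}\label{lem:lagr}
The number of Lagrangians in $W$ is $\Lambda(h)=\prod_{i=1}^h(2^i+1)$. The number that
contain a given $d$-dimensional isotropic subspace $U$ is $\Lambda(h-d)$.
\end{lemma}

\begin{proof}
A Lagrangian $L\supseteq U$ satisfies $L\subseteq L^\perp\subseteq U^\perp$. The form
induces a nondegenerate alternating form on $U^\perp/U$, which has dimension $2(h-d)$,
and $L\mapsto L/U$ is a bijection from the Lagrangians containing $U$ to the Lagrangians
of $U^\perp/U$. So the second statement for $d\geq 1$ follows from the first in
dimension $2(h-d)$. For the first we use induction on $h$, starting with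
$\Lambda(0)=1$. Every non-zero $v\in W$ spans an isotropic line, so it lies in
$\Lambda(h-1)$ Lagrangians. Counting pairs $(v,L)$ with $0\ne v\in L$ in two ways gives
\[
\Lambda(h)(2^h-1)=(2^{2h}-1)\Lambda(h-1),\qquad\text{so}\qquad
\Lambda(h)=(2^h+1)\Lambda(h-1).\qedhere
\]
\end{proof}

From now on $r\ge4$ is even, $|E|=n=2r$, and $W$ is the space of even subsets of $E$
modulo $\{\emptyset,E\}$, with the form $|X\cap Y|\bmod2$. The form is well defined,
since $|X\cap(E-Y)|\equiv|X\cap Y|$ for even $X$. It is alternating on even sets, and
nondegenerate because only $\emptyset$ and $E$ meet every even set evenly. Moreover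
$\dim W=2r-2$. A self-dual code consists of even sets and contains $E$, so its image in
$W$ is isotropic of dimension $r-1$; conversely, the preimage of a Lagrangian is a
self-orthogonal code of dimension $r$, hence self-dual. So self-dual codes correspond
bijectively to the $\Lambda(r-1)$ Lagrangians of $W$. Let $C$ be a uniformly random
self-dual code.

If $U$ is a $d$-dimensional space of even sets that pairwise meet evenly, and
$E\notin U$, then the image of $U$ in $W$ is isotropic of dimension $d$; as $E\in C$, it
lies in the image of $C$ if and only if $U\subseteq C$. So Lemma~\ref{lem:lagr} gives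
\begin{equation}\label{eq:prob}
\Pr(U\subseteq C)=\frac{\Lambda(r-1-d)}{\Lambda(r-1)}
=\prod_{i=0}^{d-1}\frac1{2^{r-1-i}+1}\le2^{-d(r-1)+d(d-1)/2}.
\end{equation}

\subsection{Words of size $r$}

By \eqref{eq:prob} with $d=1$, a given set $X$ of size $r$ is a word with probability
$1/(2^{r-1}+1)$. So the expected number of words of size $r$ is, up to a constant factor,
$\binom{2r}r2^{-r}\approx2^r/\sqrt r$. To be circuit-hyperplanes these words have to be
minimal. The next lemma shows that a word of size $r$ is minimal with probability at
least a positive constant. The point is that codes in which $X$ is a minimal word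
correspond to isometries between two symplectic spaces, one living on $X$ and the other
on $E-X$.

\begin{lemma}\label{lem:circuit}
Let $X\subseteq E$ with $|X|=r$. Then
\[
\Pr(X\text{ is a circuit of }M_C)\ \ge\ \frac{2}{3e}\cdot\frac1{2^{r-1}+1},
\]
where $e$ is the base of natural logarithms.
\end{lemma}

\begin{proof}
Write $r-2=2m$. As $r$ is even, $X$ has a class in $W$, and it is non-zero; let $U$ be
its span. The classes in $U^\perp$ are those of the even sets meeting $X$ evenly, that
is, of the sets $Y_1\cup Y_2$ with $Y_1\subseteq X$ and $Y_2\subseteq E-X$ both even. To
obtain $U^\perp/U$ we factor out $\{\emptyset,X,E-X,E\}$. So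
\[
U^\perp/U\cong W_1\oplus W_2\quad\text{(orthogonal sum)},
\]
where $W_1$ is the space of even subsets of $X$ modulo $\{\emptyset,X\}$ and $W_2$ is the
space of even subsets of $E-X$ modulo $\{\emptyset,E-X\}$. Both are nondegenerate of
dimension $r-2=2m$.

Self-dual codes $C$ containing $X$ correspond to Lagrangians $L$ of $W_1\oplus W_2$,
which have dimension $2m$. Such a code contains $E-X$. So the class of $Y_1\cup Y_2\in C$
lies in $W_1$ exactly when $Y_2\in\{\emptyset,E-X\}$, and then $Y_1\in C$. Thus
$L\cap W_1$ consists of the classes of the words contained in $X$, and $X$ is a minimal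
non-empty word of $C$ if and only if $L\cap W_1=0$.

If $L\cap W_1=0$, then the projection $L\to W_2$ is injective, hence bijective, so
$L=\{(f(w),w):w\in W_2\}$ for a linear map $f:W_2\to W_1$. As $L$ is isotropic,
$\langle f(w),f(w')\rangle+\langle w,w'\rangle=0$ for all $w,w'$. Over $\mathbb F_2$ this
says that $f$ preserves the forms; it is injective because $W_2$ is nondegenerate, so it
is an isometry. Conversely, the graph of an isometry is a Lagrangian with $L\cap W_1=0$.

It remains to count isometries $W_2\to W_1$. Fixing a symplectic basis of $W_2$, we see
that they correspond to the choices of a symplectic basis of $W_1$. The first basis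
vector $v$ can be chosen in $4^m-1$ ways and
its partner, a vector $v'$ with $\langle v,v'\rangle=1$, in $2^{2m-1}$ ways; one continues
in the orthogonal complement of their span, of dimension $2m-2$. So the number of
isometries is
$\prod_{i=1}^m(4^i-1)2^{2i-1}=2^{m^2}\prod_{i=1}^m(4^i-1)$. Hence, with $r-1=2m+1$,
\[
\Pr(X\text{ is a circuit})
=\frac{2^{m^2}\prod_{i=1}^m(4^i-1)}{\prod_{i=1}^{2m+1}(2^i+1)}
=\frac{\prod_{i=1}^m(1-4^{-i})}{\prod_{i=1}^{2m}(1+2^{-i})}\cdot\frac1{2^{r-1}+1},
\]
where the powers of $2$ cancel because $m^2+m(m+1)=m(2m+1)$. The numerator is at least
$1-\sum_{i\ge1}4^{-i}=\frac23$, and the product in the denominator is at most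
$\exp\bigl(\sum_{i\ge1}2^{-i}\bigr)=e$.
\end{proof}

Let $N_C$ be the number of circuits of size $r$ of $M_C$, which by
Lemma~\ref{lem:MC}(iii) is its number of circuit-hyperplanes. We use
$\binom{2r}r\ge4^r/(2\sqrt r)$. This holds with equality for $r=1$, and the induction step
is $\binom{2r+2}{r+1}/\binom{2r}{r}=2(2r+1)/(r+1)\ge4\sqrt{r/(r+1)}$, which follows from
$2r+1\ge2\sqrt{r(r+1)}$. With $2^{r-1}+1\le2^r$ we get
\begin{equation}\label{eq:mean}
\mathbb E[N_C]\ \ge\ \frac{4^r}{2\sqrt r}\cdot\frac2{3e}\cdot2^{-r}
=\frac{2^r}{3e\sqrt r}\ \ge\ \frac{2^r}{9\sqrt r}.
\end{equation}

\section{Random self-dual codes are highly connected}\label{sec:conn}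

By Lemma~\ref{lem:MC}(ii), $\lambda(X)$ is small only if $\dim C_X$ is close to
$|X|/2$. When $X$ is small, it is enough to use that $C$ then has a short word, and a
first moment bound on the number of short words suffices. For larger $X$, the existence
of some $X$ containing a single word is no longer unlikely, and we need to bound the
probability that $C_X$ has large dimension, well enough to survive a sum over all $X$. We
do this by counting linearly independent tuples of words.

\begin{lemma}\label{lem:dim}
If $|X|=m\le r$ and $d\ge1$, then
$\Pr(\dim C_X\ge d)\le4\cdot2^{-d(r-1+d-m)}$.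
\end{lemma}

\begin{proof}
Consider the linearly independent $d$-tuples $(y_1,\dots,y_d)$ of even subsets of $X$
that pairwise meet evenly. Given $y_1,\dots,y_i$, the vector $y_{i+1}\in\mathbb F_2^X$
is orthogonal to $i$ linearly independent vectors, so there are at most $2^{m-i}$ choices
for it. Hence there are at most $2^{dm-d(d-1)/2}$ such tuples. The span of a tuple
consists of even sets that pairwise meet evenly. It lies in $\mathbb F_2^X$ and $m<n$, so
it does not contain $E$. By \eqref{eq:prob}, the expected
number of these tuples with all entries in $C$ is at most
\[
2^{dm-d(d-1)/2}\cdot2^{-d(r-1)+d(d-1)/2}=2^{d(m-r+1)} .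
\]
On the other hand, if $\dim C_X\ge d$, then $C_X$ contains at least
\[
\prod_{i=0}^{d-1}(2^d-2^i)=2^{d^2}\prod_{i=1}^d(1-2^{-i})\ \ge\ \frac{2^{d^2}}4
\]
of these tuples, because
$\prod_{i\ge1}(1-2^{-i})\ge\frac12\bigl(1-\sum_{i\ge2}2^{-i}\bigr)=\frac14$. Markov's
inequality gives the claim.
\end{proof}

\begin{lemma}\label{lem:conn}
Let $t=\lfloor n/20\rfloor=\lfloor r/10\rfloor$. For all large $r$,
\[
\Pr(M_C\text{ is not }t\text{-connected})\ \le\ 2^{1-0.06r}+16r\,2^{-r/9}.
\]
\end{lemma}

\begin{proof}
Suppose that $(X,E-X)$ is a $j$-separation of $M_C$ with $1\le j\le t-1$. As $\lambda$ is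
symmetric under complement we may assume that $m=|X|\le r$. Put $d_X=\dim C_X$. By
Lemma~\ref{lem:MC}(ii), $m-2d_X\le j-1$. From $j\le m$ we get $2d_X\ge1$, so $d_X\ge1$.
From $j\le t-1$ we get $d_X\ge(m-t+2)/2$.

\emph{Case $m\le2t$.} Here we only use $d_X\ge1$: the code contains a non-empty even set
$Y\subseteq X$ with $|Y|\le2t\le n/10$. By \eqref{eq:prob} with $d=1$, a given $Y$ of
this kind is in $C$ with probability at most $2^{1-r}$. For $0<\alpha\le\frac12$ let
$H(\alpha)=-\alpha\log_2\alpha-(1-\alpha)\log_2(1-\alpha)$. Then
$\sum_{i\le\alpha n}\binom ni\le2^{H(\alpha)n}$, since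
\[
1\ge\sum_{i\le\alpha n}\binom ni\alpha^i(1-\alpha)^{n-i}
\ge\alpha^{\alpha n}(1-\alpha)^{(1-\alpha)n}\sum_{i\le\alpha n}\binom ni .
\]
As $H(1/10)<0.47$, the probability that this case occurs for some $X$ is at most
\[
2^{1-r}\sum_{i\le n/10}\binom ni\le2^{1-r}\cdot2^{0.47\cdot2r}=2^{1-0.06r}.
\]

\emph{Case $2t<m\le r$.} Let $d=\lceil(m-t+2)/2\rceil$, so $d\ge1$ and $d_X\ge d$. Then
\[
r-1+d-m\ \ge\ r-\frac m2-\frac t2\ \ge\ \frac{r-t}2
\qquad\text{and}\qquad
d>\frac{m-t}2>\frac m4,
\]
where we used $m\le r$ in the first bound and $t<m/2$ in the second. Since
$r-t\ge\frac9{10}r$, we get $d(r-1+d-m)\ge m(r-t)/8\ge mr/9$. By Lemma~\ref{lem:dim} and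
a sum over all $X$, the probability that this case occurs is at most
\[
\sum_{m\ge1}\binom{2r}m\,4\cdot2^{-mr/9}\ \le\ 4\sum_{m\ge1}\bigl(2r\,2^{-r/9}\bigr)^m
\ \le\ 16r\,2^{-r/9},
\]
as soon as $2r\,2^{-r/9}\le\frac12$.
\end{proof}

\section{Proofs of the lower bounds}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:matroids}]
The two properties we want, many circuit-hyperplanes and high connectivity, have to hold
for the same code. This works because $N_C$ never exceeds $|C|=2^r$, so that an event of
exponentially small probability contributes little to $\mathbb E[N_C]$. For large $r$,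
Lemma~\ref{lem:conn} bounds the probability that $M_C$ is not $t$-connected, with
$t=\lfloor n/20\rfloor$, by $1/(18\sqrt r)$. With \eqref{eq:mean},
\[
\mathbb E\bigl[N_C\cdot\mathbf 1(M_C\text{ is $t$-connected})\bigr]
\ \ge\ \frac{2^r}{9\sqrt r}-2^r\cdot\frac1{18\sqrt r}=\frac{2^r}{18\sqrt r}=N .
\]
So for some $C$ the matroid $M=M_C$ is $t$-connected and has at least $N$
circuit-hyperplanes. If $X$ is any one of them, then $M'_X$ is $t$-connected by
Lemma~\ref{lem:relax}(ii) and not binary by Lemma~\ref{lem:MC}(iv).
\end{proof}

It remains to see that these matroids are legal inputs for the conjecture.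

\begin{lemma}\label{lem:noflower}
A $4$-connected matroid on at least $7$ elements has no partition into $s\ge3$ non-empty
sets satisfying {\rm(a)}. In particular it has no spike-like flower of any order
$s\ge3$.
\end{lemma}

\begin{proof}
Suppose that $(P_1,\dots,P_s)$ satisfies (a). Since $r(E-P_i)\le r(M)$, we have
$2=\lambda(P_i)\le r(P_i)\le|P_i|$, so all $|P_i|\ge2$. If some $|P_i|\ge3$, then
$|E-P_i|\ge4$, because $E-P_i$ contains at least two other members of the partition.
With $\lambda(P_i)=2$, the partition $(P_i,E-P_i)$ is a $3$-separation, a contradiction.
So all $|P_i|=2$. Let $Y=P_1\cup P_2$. Then $|Y|=4$ and $|E-Y|\ge3$; in particular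
$E-Y\neq\emptyset$, so (a) gives $\lambda(Y)=2$. Again $(Y,E-Y)$ is a $3$-separation, a
contradiction.
\end{proof}

The bound $7$ is needed. In $U_{3,6}$ we have $\lambda(X)=\min(|X|,6-|X|)$, so this
matroid is $4$-connected; but in any partition of its ground set into three pairs all
unions in (a) have $\lambda=2$, and $r(P_i\cup P_j)=3=2+2-1$.

\begin{proof}[Proof of Theorem~\ref{thm:false} and Theorem~\ref{thm:sharp}(i)]
Let $n\equiv0\pmod4$ be large, so that $r=n/2$ is even, Theorem~\ref{thm:matroids}
applies, and $n\ge80$. Let $M$ be the matroid it provides, on the ground set $E$, and let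
$\mathcal X$ be the set of all circuit-hyperplanes of $M$, so that
$|\mathcal X|\ge N=2^{n/2}/(18\sqrt{n/2})$.
Since $\lfloor n/20\rfloor\ge4$, the matroids $M$ and $M'_X$ with $X\in\mathcal X$ are
$4$-connected. Hence they are $3$-connected, and by Lemma~\ref{lem:noflower} they have no
spike-like flower of order $k$. They are also $\lfloor n/20\rfloor$-connected. So they
satisfy both promises of Theorem~\ref{thm:false}; $M$ is binary, and no $M'_X$ is. All
claims now follow from Lemma~\ref{lem:adversary}, where $\mathcal L$ is the class of
matroids on $E$ that satisfy the promise in question.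
\end{proof}

\section{Deciding binarity with about $2^{n/2}$ calls}\label{sec:alg}

A basis and its fundamental circuits leave only one candidate for a binary matroid equal
to the input. To verify the candidate we do not need the ranks of all $2^n$ sets: it
suffices to check that the complements of its non-empty cocycles are flats of the input,
and there are fewer than $2^{\lfloor n/2\rfloor}$ of these after passing to the dual if
necessary.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(ii)]
Find $r=r(M)$ with one call. If $r>n/2$, replace $M$ by $M^*$: a matroid is binary if
and only if its dual is, and $r^*(Y)=|Y|+r(E-Y)-r(M)$ costs one call per query. So let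
$r\le n/2$. Find a basis $B$ greedily with at most $n$ calls, and find the fundamental
circuits by testing for all $b\in B$ and $g\in E-B$ whether $(B-b)\cup g$ is a basis,
with at most $n^2$ calls. Let $Q$ be the unique binary matroid with basis $B$ and these
fundamental circuits. Then $r(Q)=r$, and $M$ is binary if and only if $M=Q$.

The cocycle space of $Q$ has dimension $r$. For each of the $2^r-1$ non-empty cocycles
$D$ of $Q$, check whether $E-D$ is a flat of $M$, by comparing $r_M(E-D)$ with
$r_M((E-D)\cup g)$ for $g\in D$; this takes at most $n+1$ calls. Answer ``binary'' if
and only if all checks succeed. The total number of calls is at most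
$(n+1)2^{\lfloor n/2\rfloor}+n^2+n+1$.

If $M=Q$, then each $D$ is a disjoint union of cocircuits of $M$, so $E-D$ is an
intersection of hyperplanes of $M$, hence a flat, and all checks succeed. Conversely,
suppose that all checks succeed. The hyperplanes of $Q$ are the sets $E-D$ with $D$ a
cocircuit of $Q$, so they are flats of $M$. Every flat of $Q$ is $E$ or an intersection
of hyperplanes of $Q$, and intersections of flats are flats; so every flat of $Q$ is a
flat of $M$. We show that $r_Q=r_M$. Let $Y\subseteq E$.

\emph{$r_Q(Y)\le r_M(Y)$.} For every $Z\subseteq E$, the set $\mathrm{cl}_Q(Z)$ is a flat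
of $M$ that contains $Z$, so $\mathrm{cl}_M(Z)\subseteq\mathrm{cl}_Q(Z)$. Let $Z$ be a
maximal $M$-independent subset of $Y$. Then
$Y\subseteq\mathrm{cl}_M(Z)\subseteq\mathrm{cl}_Q(Z)$, so
$r_Q(Y)\le r_Q(Z)\le|Z|=r_M(Y)$.

\emph{$r_M(Y)\le r_Q(Y)$.} Let $F=\mathrm{cl}_Q(Y)$ and let
$F_0\subset F_1\subset\dots\subset F_r=E$ be a maximal chain of flats of $Q$ through $F$,
with $r_Q(F_i)=i$. These are distinct nested flats of $M$, so their ranks in $M$ are
strictly increasing. Since $r_M(F_r)=r$, we get $r_M(F_i)\le i$ for all $i$. Hence
$r_M(Y)\le r_M(F)\le r_Q(F)=r_Q(Y)$.

So $M=Q$, and the answer is correct.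
\end{proof}

\begin{thebibliography}{9}

\bibitem{MRW}
Dillon Mayhew, Gordon Royle, and Geoff Whittle,
\emph{Excluding Kuratowski graphs and their duals from binary matroids},
arXiv:0902.0198 (2009).

\bibitem{Oxley}
Oxley, \emph{Matroid Theory}, 2nd ed.

\end{thebibliography}

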